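# Nilpotents in exchange rings: a subring that is not an ideal

## First guess: in an exchange ring, if the nilpotents form a subring, they form an ideal

Rings are associative and need not have an identity. For a ring $R$, let $\operatorname{Nil}(R)$ be the set of nilpotent elements. The index of a nilpotent $x$ is the least $n\ge 1$ with $x^n=0$. A ring has bounded index if the indices of its nilpotents are bounded, and it is reduced if $0$ is its only nilpotent.

**Definition (NR, NI).** $R$ is an *NR ring* if $\operatorname{Nil}(R)$ is a subring of $R$, and an *NI ring* if $\operatorname{Nil}(R)$ is an ideal of $R$.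

In the ring of upper triangular $2\times2$ matrices over a field $F$ the nilpotents are $FE_{12}$, an ideal, so this ring is NI. The full matrix ring $M_2(F)$ is not NR: $E_{12}$ and $E_{21}$ are nilpotent, but $(E_{12}+E_{21})^2=1$. Between these lies the example $F\langle x,y\rangle/(x^2)$, whose basis is the set of words in $x,y$ without the subword $xx$. Its set of nilpotents is $Fx+xRx$; this fact is quoted in Janez Šter, "Rings in which nilpotents form a subring", arXiv:1510.07523 (2015), which is also the source of our problem. The product of any two elements of $Fx+xRx$ contains $xx$ and vanishes, so this is a subring, with all squares zero. It is not an ideal, since $(xy)^m\neq0$ for all $m$. So NR does not imply NI in general.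

The question is whether NR implies NI for exchange rings.

**Definition (exchange ring, Ara's form).** $R$ is an *exchange ring* if for every $x\in R$ there are an idempotent $e\in R$ and $r,s\in R$ with
$$e=rx=x+s-sx. \tag{1}$$

For rings with identity this is equivalent to the usual definition: for every $a\in R$ there is an idempotent $e\in aR$ with $1-e\in(1-a)R$. The ring $\mathbb Z$ is not exchange: for $a=3$ the choice $e=1$ fails because $1\notin 3\mathbb Z$, and $e=0$ fails because $1\notin -2\mathbb Z$. A local ring with identity is exchange: one of $a$, $1-a$ is a unit, and we take $e=1$ or $e=0$ accordingly.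

We need the Jacobson radical without an identity. Let $R^1=\mathbb Z\oplus R$ be the unitization. An element $z\in R$ is left quasi-regular if $(1-s)(1-z)=1$ in $R^1$ for some $s\in R$, that is, $z+s-sz=0$. It is quasi-regular if $1-z$ is invertible in $R^1$; the inverse is then of the form $1-s$ with $s\in R$. The textbook facts are these. $J(R)$ is an ideal, all of its elements are quasi-regular, and it contains every left ideal that consists of left quasi-regular elements. Every surjection $R\to R'$ maps $J(R)$ into $J(R')$. Finally, $J(R/J(R))=0$, and a ring with zero radical has no nonzero nilpotent ideals. If $j\in J(R)$ and $(1-j)^{-1}=1-s$, then $s=sj-j\in J(R)$, so $1+J(R)$ is a group of units of $R^1$.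

A *radical ring* is a ring with $R=J(R)$; an example is $xF[[x]]$. Every radical ring is exchange: in (1) take $e=0$, $r=0$ and $s$ with $x+s-sx=0$.

Now test the guess that every NR exchange ring is NI. For commutative rings it holds, since nilpotents always form an ideal. For reduced rings it is trivial. The ring $M_2(F)$ is not NR, so it tests nothing. A larger class of cases follows from the next lemma, which is also quoted as known in the paper named above; we include a proof.

## Nilpotents of an NR exchange ring lie in the Jacobson radical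

**Lemma 1.** If $R$ is an NR exchange ring, then $\operatorname{Nil}(R)\subseteq J(R)$.

*Proof.* The plan is to show that a nilpotent outside $J=J(R)$ produces a copy of the pair $E_{12},E_{21}$.

**Step 1: a nonzero idempotent in $Rx$.** Let $x\notin J$. We claim that $Rx$ contains a nonzero idempotent. If not, then for each $z\in Rx$ the idempotent $e\in Rz\subseteq Rx$ from (1) is $0$, so $z+s-sz=0$ and $z$ is left quasi-regular. Then $Rx\subseteq J$. In $\bar R=R/J$ this gives $\bar R\bar x=0$, so the ideal generated by $\bar x$ is $\mathbb Z\bar x+\bar x\bar R$. Its square is zero, because $\bar x\bar x=0$ and $\bar R\bar x=0$. Hence $\bar x=0$ and $x\in J$, a contradiction.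

**Step 2: two idempotents that are nearly orthogonal on one side.** Suppose some nilpotent is not in $J$, and choose such an $x$ of least index $n$. Then $n\ge2$, and $x^2$ has index at most $\lceil n/2\rceil<n$, so $x^2\in J$. By Step 1 there is an idempotent $e=yx\ne0$. Replacing $y$ by $ey$, we may assume $y=ey$. Put $f=xy$. Then $f^2=x(yx)y=xey=xy=f$, and $f\neq0$ because $yfx=e^2=e$. Also $ef=yx\,xy=yx^2y\in J$.

**Step 3: correct to orthogonal idempotents.** Let $j=efe\in J$. The unit $1-j$ of $R^1$ commutes with $e$. Put $v=e(1-j)^{-1}\in eRe$. Since $e(1-f)e=e-efe=e(1-j)$, we have $v\cdot e(1-f)e=e$. Let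
$$g=v(1-f)\in R,\qquad g'=(1-f)g\in R .$$
Then $g^2=v\,e(1-f)e\,v(1-f)=ev(1-f)=g$, and $gf=0$, so $g(1-f)=g$. Moreover $eg=g$ and $ge=v\,e(1-f)e=e$. Finally $g'^2=(1-f)g(1-f)g=(1-f)g=g'$, with $fg'=0$ and $g'f=0$; also $gg'=g(1-f)g=g$ and $g'g=g'$.

**Step 4: matrix units.** Put $p=xg$ and $q=g'y$. Then
$$pq=xgg'y=xgy=xg\,ey=xey=xyxy=f,\qquad qp=g'yxg=g'eg=g'g=g'.$$
Further $fp=xyxg=xeg=p$ and $pg'=xgg'=xg=p$, so $p^2=p\,g'f\,p=0$. Similarly $g'q=q$ and $qf=g'yxy=g'ey=q$, so $q^2=q\,fg'\,q=0$. Since $R$ is NR, $p+q$ is nilpotent. But $(p+q)^2=pq+qp=f+g'$ is an idempotent, and it is nonzero because $(f+g')f=f$. This is a contradiction. $\square$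

So the guess is true whenever $J(R)$ is nil: then $\operatorname{Nil}(R)\subseteq J(R)\subseteq\operatorname{Nil}(R)$, and $\operatorname{Nil}(R)=J(R)$ is an ideal. This covers every NR exchange ring that is a finite-dimensional algebra over a field, since there the radical is nilpotent. It also shows how $R=F\langle x,y\rangle/(x^2)$ escapes: there $x\notin J(R)$. Indeed, in the completion by power series $1-yx$ has the unique inverse $\sum_i (yx)^i$, which is not in $R$. So $1-yx$ is not invertible in $R$, and $R$ is not exchange.

## Completing $F\langle x,y\rangle/(x^2)$, and why the conjugates of $x$ interfere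

A counterexample needs a large radical containing many non-nilpotents. The natural attempt is to make the old example local by completing it: let $\hat R$ be the ring of formal power series in noncommuting $x,y$ modulo $x^2$, that is, infinite combinations of words without $xx$. A series with nonzero constant term is a unit, so $\hat R$ is local and hence exchange. The element $x$ is nilpotent and $xy$ is not, so $\hat R$ is not NI.

The attempt fails because $\hat R$ is not NR. The new units conjugate $x$ to new nilpotents. Take $u=1+y$ and $x'=uxu^{-1}$, so $x'^2=0$. Then $xx'=x(1+y)xu^{-1}=xyx\,u^{-1}$, and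
$$(xx')^m=xy\,(xu^{-1}x)\,y\,(xu^{-1}x)\,y\cdots (xu^{-1}x)\,y\,xu^{-1}$$
with $m-1$ factors $xu^{-1}x=-xyx+xy^2x-\cdots$. The component of lowest degree is $(-1)^{m-1}(xy)^{2m-1}x\ne0$. So $xx'$ is not nilpotent, although $x$ and $x'$ are.

The trouble comes from the nonzero element $xux=xyx$: an element $a$ with $a^2=0$, a unit $u\in1+J$, and $aua\neq0$. We shall see that if indices are bounded, this cannot happen in an NR ring whose nilpotents lie in $J$ and which has no nonzero nil ideals, and that the guess is then true. Without the bound it is false. Write $\operatorname{Nil}^*(R)$ for the largest nil ideal of $R$ (the sum of all nil ideals).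

**Theorem A.** For every field $k$ there is a radical $k$-algebra $R$ (so $R=J(R)$, and $R$ is an exchange ring) such that $\operatorname{Nil}(R)$ is a subring of $R$ but neither a left nor a right ideal. The unital ring $S=k\oplus R$ is local, hence exchange, with $J(S)=R$ and $\operatorname{Nil}(S)=\operatorname{Nil}(R)$. So $S$ is a unital NR exchange ring that is not NI.

**Theorem B.** Let $R$ be an NR ring with $\operatorname{Nil}(R)\subseteq J(R)$ (for example, an NR exchange ring). Then $R/\operatorname{Nil}^*(R)$ is either reduced or has nilpotent elements of arbitrarily large index. Hence $R$ is NI if and only if $R/\operatorname{Nil}^*(R)$ has bounded index of nilpotence. In particular, every NR exchange ring of bounded index is NI.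

So the answer to the question is no, and any counterexample has unbounded index. The hypothesis $\operatorname{Nil}(R)\subseteq J(R)$ in Theorem B cannot be dropped: $F\langle x,y\rangle/(x^2)$ is NR of index $2$ and not NI.

We prove Theorem B first, since it continues the computation just made.

## Bounded index forces $aua=0$: proof of Theorem B

We use prime ideals in rings without identity. An ideal $P\ne R$ is *prime* if $xRy\subseteq P$ implies $x\in P$ or $y\in P$. The ring $R$ is *semiprime* if it has no nonzero nilpotent ideals. In this setting the two standard facts read as follows.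

**Lemma 2.** Let $R$ be semiprime. (a) If $aRa=0$, then $a=0$. (b) If $c\ne0$, there is a prime ideal $P$ with $c\notin P$.

*Proof.* (a) The cube of the ideal generated by $a$ is spanned by products $(r_1as_1)(r_2as_2)(r_3as_3)$ with $r_i,s_i\in R^1$. Each equals $r_1\,a\,(s_1r_2as_2r_3)\,a\,s_3$, and the middle bracket lies in $R$, so the product is $0$. The ideal is nilpotent, so $a=0$.

(b) By (a) choose $c_0=c$ and $c_{i+1}=c_ir_ic_i\neq0$ inductively. By Zorn's lemma there is an ideal $P$ maximal among those containing no $c_i$ (the zero ideal is one). Let $x,y\notin P$. The ideals $P+(x)$ and $P+(y)$ each contain some $c_i$, hence all later ones, so both contain some $c_m$. Then $c_{m+1}=c_mr_mc_m\in P+(x)R(y)$, so $(x)R(y)\not\subseteq P$. But if $xRy\subseteq P$, then every $(rxr')s(qyq')=r\,x(r'sq)y\,q'$ with $s\in R$ and $r,r',q,q'\in R^1$ lies in $P$, because $r'sq\in R$. So $xRy\not\subseteq P$. $\square$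

*Proof of Theorem B.*

**Step 0: reduction to no nil ideals.** Let $\bar R=R/\operatorname{Nil}^*(R)$. If $\bar x^m=0$, then $x^m\in\operatorname{Nil}^*(R)$, so $x$ is nilpotent. Hence $\operatorname{Nil}(\bar R)$ is the image of $\operatorname{Nil}(R)$. So it is a subring, and it lies in the image of $J(R)$, hence in $J(\bar R)$. For the same reason the preimage of a nil ideal of $\bar R$ is nil, so $\bar R$ has no nonzero nil ideals. It therefore suffices to show the following: if $R$ is NR, $N=\operatorname{Nil}(R)\subseteq J=J(R)$, $R$ has no nonzero nil ideals, and $x^n=0$ for all $x\in N$ with a fixed $n\ge1$, then $N=0$.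

Nilpotent ideals are nil, so $R$ is semiprime. Let $U=1+J$. For $u\in U$ and $x\in N$ the element $uxu^{-1}$ lies in $R$ and is nilpotent, so $N$ is a subring stable under conjugation by $U$. Note also that any ideal $P$ of $R$ satisfies $PU\subseteq P$, as $p(1+j)=p+pj$.

**Step 1: if $z\in R$ and $zR$ is nil, then $z=0$.** This is the tool that turns "nilpotent for all $r$" into an equation. Since $z^2\in zR$, $z$ is nilpotent. Let $r,s\in R$. The element $zr$ is nilpotent, and if $(zr)^m=0$ then $(rz)^{m+1}=r(zr)^mz=0$. If $(zsr)^m=0$ then $(rzs)^{m+1}=r(zsr)^mzs=0$. So all of $z,zr,rz,rzs$ lie in $N$. Every element of the ideal generated by $z$ is a sum of such elements and integer multiples of $z$, so it lies in the additive group $N$. This ideal is nil, hence $0$.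

From now on fix $a\in N$ with $a^2=0$, and $u\in U$. Then $aRa\subseteq N$, since $(ara)^2=0$.

**Step 2: an identity from products of conjugates.** We claim that for all $m\ge1$ and $r_1,\dots,r_m\in R$
$$(aua)r_1(aua)r_2\cdots(aua)r_m\,(au^{-m}a)=0. \tag{2}$$
Multiply conjugates of elements of $aRa$ by successive powers of $u$. For $r_0\in R$ put
$$x=(ar_0a)\cdot u(ar_1a)u^{-1}\cdot u^2(ar_2a)u^{-2}\cdots u^m(ar_ma)u^{-m}\in N.$$
Between neighbors we find $a\,u^{-i}u^{i+1}a=aua$. So $x=ar_0w$ with
$$w=(aua)r_1(aua)r_2\cdots(aua)r_m\,a\,u^{-m}\in R .$$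
If $(ar_0w)^l=0$, then $(war_0)^{l+1}=w(ar_0w)^lar_0=0$. As $r_0$ was arbitrary, $waR$ is nil, so $wa=0$ by Step 1. This is (2).

**Step 3: $aua=0$.** Here the bound $n$ enters, through a sum of $n$ conjugates. Suppose $aua\neq0$ and choose, by Lemma 2(b), a prime ideal $P$ with $aua\notin P$.

First, $au^{-m}a\in P$ for all $m\ge1$. Otherwise primeness gives $r_m$ with $(aua)r_m(au^{-m}a)\notin P$, then $r_{m-1}$ with $(aua)r_{m-1}(aua)r_m(au^{-m}a)\notin P$, and so on, down to $r_1$; the result contradicts (2).

Now let $r_0,\dots,r_{n-1}\in R$ and $n_i=u^i\,ar_ia\,u^{-i}\in N$. Then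
$$n_in_j=u^iar_i\,(au^{j-i}a)\,r_jau^{-j}.$$
If $j<i$, the middle factor is in $P$; if $j=i$, it is $a^2=0$. Since $u^iar_i$ and $r_jau^{-j}$ lie in $R$, we get $n_in_j\in P$ whenever $j\le i$. The element $x=n_0+\dots+n_{n-1}$ lies in $N$, so $x^n=0$. Expand $x^n$ into words of length $n$ in the $n_i$. A word in which some index is followed by an index that is not larger lies in $P$. The only strictly increasing word of length $n$ in the indices $0,\dots,n-1$ is $n_0n_1\cdots n_{n-1}$. Hence
$$n_0n_1\cdots n_{n-1}=ar_0(aua)r_1(aua)r_2\cdots(aua)r_{n-1}a\,u^{-(n-1)}\in P .$$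
Multiplying on the right by $u^{n-1}\in U$ gives
$$ar_0(aua)r_1(aua)\cdots(aua)r_{n-1}a\in P\qquad\text{for all } r_0,\dots,r_{n-1}\in R.$$
By primeness (choosing the $r_i$ one at a time as above), $a\in P$ or $aua\in P$. If $a\in P$, then $aua=a(ua)\in P$ as $ua\in R$. Either way $aua\in P$, a contradiction.

**Step 4: $a=0$.** Now we use that $N\subseteq J$. By Step 3, $aja=a(1+j)a-a^2=0$ for all $j\in J$, so $aJa=0$. For $z\in aJ$ we have $zRz\subseteq aJ\cdot aJ=0$, so $z=0$ by Lemma 2(a). Thus $aJ=0$. Since $a\in N\subseteq J$, we have $Ra\subseteq J$, so $aRa\subseteq aJ=0$, and $a=0$ by Lemma 2(a).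

**Step 5: conclusion.** So $R$ has no nonzero element of square zero. If $x\in N$ had index $m\ge2$, then $x^{m-1}\ne0$ would have square $x^{2m-2}=0$. Hence $N=0$, which proves the dichotomy.

For the equivalence, $R$ is NI if and only if $\bar R$ is reduced. Indeed, if $\operatorname{Nil}(R)$ is an ideal, it is a nil ideal, hence equals $\operatorname{Nil}^*(R)$, and $\bar R$ is reduced because nilpotents of $\bar R$ lift. Conversely, if $\bar R$ is reduced then $\operatorname{Nil}(R)\subseteq\operatorname{Nil}^*(R)$, so they are equal. A reduced ring has index $1$, and by the dichotomy bounded index of $\bar R$ forces it to be reduced. Finally, if $R$ has bounded index, so does $\bar R$, because nilpotents lift; and for NR exchange rings $\operatorname{Nil}(R)\subseteq J(R)$ is Lemma 1. $\blacksquare$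

## Nilpotency as moving every point of $[0,12]$ upward

We turn to Theorem A. We want nilpotency in a quotient $R=B/I$ to be measured by something like a valuation, so that sums and products of nilpotents are automatically nilpotent.

A real-valued valuation $v$ on a division ring is too crude. With $B=\{v>0\}$ and $I=\{v\ge12\}$ (including $0$ in both), $b^n\in I$ means $n\,v(b)\ge12$, so every element of $B/I$ is nilpotent. Read the value $v(q)$ as the translation $x\mapsto x+v(q)$ of the real line: a product goes to a composition, and a sum has a value at least the minimum. The idea is to keep these two rules but to let the values be arbitrary increasing homeomorphisms $\varphi_q$ of $\mathbb R$. Then two conditions that agree for translations come apart: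

- membership in $B$: $\varphi_q(0)>0$ and $\varphi_q(12)>12$, a test at two points;
- nilpotency modulo $I=\{\varphi_q(0)\ge12\}$: $\varphi_q(x)>x$ for every $x\in[0,12]$, so that iteration carries $0$ past $12$.

The second condition is preserved by minima and by compositions, which will give NR. But an element of $B$ may have a map that dips below the diagonal in the middle of the interval, and a small upward translation need not repair the dip. This will destroy NI.

## The group $2^nx+r$ and a division ring containing its group algebra

We need a ring whose elements have such homeomorphisms attached. Let $\mathbb D=\mathbb Z[1/2]$ and $A=k[t^r:r\in\mathbb D]$, the group algebra of $(\mathbb D,+)$. It is the directed union of the Laurent polynomial rings $k[t^{\pm1/2^m}]$, so it is a commutative domain. The map $\sigma:t^r\mapsto t^{2r}$ is a $k$-automorphism of $A$, with inverse $t^r\mapsto t^{r/2}$. Let $\Lambda=A[y^{\pm1};\sigma]$ be the skew Laurent polynomial ring: its elements are finite sums $\sum a_ny^n$ with $a_n\in A$, and $ya=\sigma(a)y$. So $yt^r=t^{2r}y$; for instance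 $yt=t^2y$.

The $k$-basis $G=\{t^ry^n:r\in\mathbb D,\ n\in\mathbb Z\}$ of $\Lambda$ is closed under products and inverses, since $t^ry^n\cdot t^{r'}y^m=t^{r+2^nr'}y^{n+m}$. So $G$ is a group and $\Lambda=kG$. It acts on $\mathbb R$ by
$$(t^ry^n)(x)=2^nx+r ,$$
because composing gives $2^n(2^mx+r')+r=2^{n+m}x+(r+2^nr')$, in agreement with the product. All these maps are increasing affine bijections.

Let $F=\operatorname{Frac}(A)$, with $\sigma$ extended to $F$. The ring $F[y^{\pm1};\sigma]$ is a left and right principal ideal domain, hence Ore. Let $Q$ be its division ring of fractions; it contains $\Lambda$, and $k$ is central in $Q$.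

**Lemma 3.** Every element of $Q$ has the form $s^{-1}f$ with $s,f\in\Lambda$, $s\ne0$. For nonzero $f,s\in\Lambda$ there are nonzero $u,v\in\Lambda$ with $uf=vs$.

*Proof.* Every element of $Q$ is $P^{-1}P'$ with $P,P'\in F[y^{\pm1};\sigma]$, $P\ne0$. The coefficients stand on the left, so we can clear denominators on the left: $P=d^{-1}P_0$ and $P'=d_1^{-1}P_1$ with $d,d_1\in A\setminus\{0\}$ and $P_0,P_1\in\Lambda$. Since $d$ and $d_1$ commute,
$$P^{-1}P'=P_0^{-1}d\,d_1^{-1}P_1=P_0^{-1}d_1^{-1}d\,P_1=(d_1P_0)^{-1}(dP_1).$$
For the second claim write $fs^{-1}=u^{-1}v$ with $u,v\in\Lambda$, $u\neq0$. Then $uf=vs$, and $v\ne0$ because $f\neq0$. $\square$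

## Homeomorphisms attached to the elements of $Q$

**Lemma 4.** There is a map $q\mapsto\varphi_q$ from $Q^*=Q\setminus\{0\}$ to the increasing homeomorphisms of $\mathbb R$ such that for $q,q'\in Q^*$
$$\varphi_{qq'}=\varphi_q\circ\varphi_{q'},\qquad \varphi_{q+q'}\ge\min(\varphi_q,\varphi_{q'})\ \text{ if } q+q'\neq0,\qquad \varphi_c=\mathrm{id}\ (c\in k^*), \tag{3}$$
and $\varphi_f(x)=\min\{g(x):c_g\ne0\}$ for $0\ne f=\sum_gc_gg\in\Lambda$. In particular $\varphi_{-q}=\varphi_q$.

*Proof.*

**Step 1: the maps on $\Lambda$ are homeomorphisms.** Define $\varphi_f$ for $0\neq f\in\Lambda$ by the stated minimum. It is continuous, as a minimum of finitely many continuous functions. It is strictly increasing: if $x<x'$ and $g$ attains the minimum at $x'$, then $\varphi_f(x)\le g(x)<g(x')=\varphi_f(x')$. It tends to $\pm\infty$ as $x\to\pm\infty$, since each $g$ does.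

**Step 2: sums in $\Lambda$.** If $f,h,f+h\ne0$, then $\varphi_{f+h}\ge\min(\varphi_f,\varphi_h)$, because $\operatorname{supp}(f+h)\subseteq\operatorname{supp}f\cup\operatorname{supp}h$.

**Step 3: products in $\Lambda$.** We show $\varphi_{fh}=\varphi_f\circ\varphi_h$ for $f,h\ne0$. The danger is cancellation, and the remedy is to evaluate at irrational points. Let $x$ be irrational. If $g(x)=g'(x)$ with $g,g'\in G$, then $g=g'$: the equation $2^nx+r=2^mx+r'$ forces $n=m$, as otherwise $x$ would be rational, and then $r=r'$. Also $g(x)$ is irrational for $g\in G$.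

So there is a unique $h_0\in\operatorname{supp}h$ with $h_0(x)=\varphi_h(x)$, and a unique $g_0\in\operatorname{supp}f$ with $g_0(h_0x)=\varphi_f(h_0x)$. For $(g,h_1)\in\operatorname{supp}f\times\operatorname{supp}h$,
$$g(h_1x)\ge g(h_0x)\ge g_0(h_0x).$$
Equality in the first place holds only for $h_1=h_0$, since $g$ is injective, and in the second only for $g=g_0$. Hence no other pair has product $g_0h_0$ in $G$. So $g_0h_0$ occurs in $fh$ with coefficient the product of two nonzero scalars, and every other element of $\operatorname{supp}(fh)$ takes a larger value at $x$. Therefore $\varphi_{fh}(x)=g_0(h_0x)=\varphi_f(\varphi_h(x))$. This holds for all irrational $x$, hence for all $x$ by continuity.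

**Step 4: extension to $Q^*$.** Put $\varphi_{s^{-1}f}=\varphi_s^{-1}\circ\varphi_f$. This is well defined: if $s^{-1}f=s_1^{-1}f_1$, choose nonzero $u,v\in\Lambda$ with $us=vs_1$. Then $uf=us\,s^{-1}f=vs_1\,s_1^{-1}f_1=vf_1$. By Step 3, $\varphi_u\varphi_s=\varphi_v\varphi_{s_1}$ and $\varphi_u\varphi_f=\varphi_v\varphi_{f_1}$, so
$$\varphi_s^{-1}\varphi_f=(\varphi_u\varphi_s)^{-1}\varphi_u\varphi_f=(\varphi_v\varphi_{s_1})^{-1}\varphi_v\varphi_{f_1}=\varphi_{s_1}^{-1}\varphi_{f_1}.$$
Taking $s=1$ shows that it extends the map on $\Lambda$.

**Step 5: the rules (3).** For products, let $s^{-1}f$ and $s_1^{-1}f_1$ be nonzero and choose nonzero $u,v$ with $uf=vs_1$. Then $fs_1^{-1}=u^{-1}v$, so the product is $(us)^{-1}(vf_1)$. From $\varphi_u\varphi_f=\varphi_v\varphi_{s_1}$ we get $\varphi_u^{-1}\varphi_v=\varphi_f\varphi_{s_1}^{-1}$, hence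
$$\varphi_{(us)^{-1}vf_1}=\varphi_s^{-1}\varphi_u^{-1}\varphi_v\varphi_{f_1}=\varphi_s^{-1}\varphi_f\,\varphi_{s_1}^{-1}\varphi_{f_1}.$$
For sums, Lemma 3 gives a common denominator: with $us=vs_1$, the two elements are $(us)^{-1}(uf)$ and $(us)^{-1}(vf_1)$. So consider $s^{-1}f$ and $s^{-1}f'$ with $f+f'\neq0$. As $\varphi_s^{-1}$ is increasing, it commutes with minima, and
$$\varphi_{s^{-1}(f+f')}=\varphi_s^{-1}\varphi_{f+f'}\ge\varphi_s^{-1}\big(\min(\varphi_f,\varphi_{f'})\big)=\min(\varphi_{s^{-1}f},\varphi_{s^{-1}f'}).$$
A scalar $c\in k^*$ has support $\{1\}$, so $\varphi_c=\mathrm{id}$. $\square$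

For example, $\varphi_t(x)=x+1$, and $s=t^{-1}y+t^5y^{-1}$ has $\varphi_s(x)=\min(2x-1,\tfrac x2+5)$.

## The radical ring $B/I$

Put
$$B=\{0\}\cup\{q\in Q^*:\varphi_q(0)>0,\ \varphi_q(12)>12\},\qquad I=\{0\}\cup\{q\in Q^*:\varphi_q(0)\ge12\}.$$

**Lemma 5.** $B$ is a $k$-subalgebra of $Q$ without $1$, $I$ is an ideal of $B$ and a $k$-subspace, and $B$ is a radical ring. Hence $R=B/I$ is a radical $k$-algebra and an exchange ring.

*Proof.*

**Step 1: $B$ is a subalgebra.** Closure under sums and scalars is immediate from (3). For nonzero $q,q'\in B$ we have $\varphi_{qq'}(0)=\varphi_q(\varphi_{q'}(0))>\varphi_q(0)>0$, and likewise $\varphi_{qq'}(12)>\varphi_q(12)>12$. Since $\varphi_c=\mathrm{id}$ for $c\in k^*$, we have $k\cap B=0$.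

**Step 2: $I$ is an ideal.** If $0\ne q\in I$, then $\varphi_q(12)>\varphi_q(0)\ge12>0$, so $q\in B$. Closure under sums and scalars is again (3). For $0\neq b\in B$,
$$\varphi_{bq}(0)=\varphi_b(\varphi_q(0))\ge\varphi_b(12)>12,\qquad \varphi_{qb}(0)=\varphi_q(\varphi_b(0))\ge\varphi_q(0)\ge12 .$$
This is where the two test points of $B$ are used: $12$ for left multiplication, $0$ for right multiplication.

**Step 3: $B$ is radical.** We invert $1+b$ in $Q$ and check that the quasi-inverse stays in $B$. Let $0\ne b\in B$. As $-1\notin B$, $1+b\ne0$. Let $x\in\{0,12\}$, so $\varphi_b(x)>x$. Then $\varphi_{1+b}(x)\ge\min(x,\varphi_b(x))=x$. From $1=(1+b)+(-b)$ we get $x\ge\min(\varphi_{1+b}(x),\varphi_b(x))$, and since $\varphi_b(x)>x$ this gives $\varphi_{1+b}(x)\le x$. So $\varphi_{1+b}$ fixes $0$ and $12$, and so does $\varphi_{(1+b)^{-1}}$. Put $b'=-b(1+b)^{-1}$. Then $\varphi_{b'}(x)=\varphi_b(x)>x$ for $x\in\{0,12\}$, so $b'\in B$. Moreover $1+b'=(1+b-b)(1+b)^{-1}=(1+b)^{-1}$, so $(1+b)(1+b')=(1+b')(1+b)=1$. Hence every element of $B$ is quasi-regular and $B=J(B)$.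

A quotient of a radical ring is radical, and radical rings are exchange. $\square$

## The nilpotent elements of $B/I$ form a subring

**Lemma 6.** For $0\ne b\in B$, the element $b+I$ is nilpotent in $R$ if and only if $\varphi_b(x)>x$ for all $x\in[0,12]$.

*Proof.* By (3), $b^n\in I$ if and only if $\varphi_b^n(0)\ge12$, where $\varphi_b^n$ is the $n$-th iterate.

Suppose $\varphi_b(x)>x$ on $[0,12]$. By compactness there is $\delta>0$ with $\varphi_b(x)\ge x+\delta$ there. The sequence $\varphi_b^n(0)$ grows by at least $\delta$ at each step as long as it stays in $[0,12]$, so some term is $\ge12$.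

Conversely, suppose $\varphi_b^n(0)\ge12$ but $\varphi_b(x)\le x$ for some $x\in[0,12]$. Monotonicity gives $\varphi_b^n(x)\le x$, so $12\le\varphi_b^n(0)\le\varphi_b^n(x)\le x\le12$. Hence $x=12$, but $\varphi_b(12)>12$, a contradiction. $\square$

For example, $\varphi_{t^r}(x)=x+r$, so for $r=2^{-m}$ the element $t^r+I$ is nilpotent of index exactly $12\cdot2^m$. So $R$ has unbounded index, as Theorem B says it must if it is not NI.

**$R$ is NR.** Let $b,b'\in B$ be nonzero with $b+I$ and $b'+I$ nilpotent, and let $x\in[0,12]$. Since $\varphi_{-b}=\varphi_b$, $-b+I$ is nilpotent. If $b+b'\neq0$, then $\varphi_{b+b'}(x)\ge\min(\varphi_b(x),\varphi_{b'}(x))>x$, so $b+b'+I$ is nilpotent. Finally $\varphi_{bb'}(x)=\varphi_b(\varphi_{b'}(x))>\varphi_b(x)>x$, so $bb'+I$ is nilpotent. If an element, a sum or a representative is $0$, there is nothing to prove. Hence $\operatorname{Nil}(R)$ is a subring.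

## A map that dips below the diagonal, and the product $tp$

It remains to find an element of $B$ whose map goes below the diagonal deeply enough. No element of $\Lambda$ goes below it at all. If $0\ne f\in\Lambda\cap B$, then $\varphi_f$ is a minimum of affine functions, so $\varphi_f(x)-x$ is concave; being positive at $0$ and $12$, it is positive on $[0,12]$, and $f+I$ is nilpotent by Lemma 6. This is why we passed to $Q$: inverses of concave maps are convex.

Take $s=t^{-1}y+t^5y^{-1}$, so that
$$\varphi_s(x)=\min\left(2x-1,\tfrac x2+5\right),\qquad \varphi_s(0)=-1,\quad \varphi_s(12)=11,\quad \varphi_s(4)=7 .$$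
Let $p=s^{-1}\in Q$, with $\varphi_p=\varphi_s^{-1}$. From $\varphi_s(0)<0$ and $\varphi_s(12)<12$ we get $\varphi_p(0)>0$ and $\varphi_p(12)>12$, so $p\in B$. Also $\varphi_p(7)=4$. Explicitly, $\varphi_p(x)=\max\left(\tfrac{x+1}2,\,2x-10\right)$, which equals $\tfrac12$ at $0$, $14$ at $12$ and $4$ at $7$.

On the other side, $\varphi_t(x)=x+1$, so $t\in B$ and $t+I$ is nilpotent by Lemma 6; in fact $\varphi_{t^{12}}(0)=12$ gives $t^{12}\in I$. But
$$\varphi_{tp}(7)=\varphi_t(\varphi_p(7))=4+1=5<7,$$
so $tp+I$ is not nilpotent by Lemma 6. One can watch this happen: $\varphi_{tp}(x)=\max\left(\tfrac{x+3}2,2x-9\right)$ fixes $3$, so the iterates of $0$ never exceed $3$ and never reach $12$.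

If $pt+I$ were nilpotent, say $(pt)^m\in I$, then $(tp)^{m+1}=t(pt)^mp\in I$, a contradiction. So $t+I\in\operatorname{Nil}(R)$, while $(t+I)(p+I)$ and $(p+I)(t+I)$ are not in $\operatorname{Nil}(R)$. Thus $\operatorname{Nil}(R)$ is neither a right nor a left ideal of $R$.

## Adjoining the scalars: the local ring $k\oplus R$

To finish Theorem A we pass to a ring with identity. Let $S=k\oplus R$ with $(c,r)(c',r')=(cc',\,cr'+c'r+rr')$. Since $k$ is central in $Q$ and $k\cap B=0$, this is $(k+B)/I$. The ideal $R$ of $S$ consists of quasi-regular elements, so $R\subseteq J(S)$; as $S/R\cong k$ is a field, $J(S)=R$ and $S$ is local. If $a\in S\setminus R$, then $a$ is a unit, and if $a\in R$, then $1-a$ is a unit; so $S$ is exchange, with $e=1$ or $e=0$ respectively.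

A nilpotent element of $S$ maps to a nilpotent of the field $k$, that is, to $0$. Hence $\operatorname{Nil}(S)=\operatorname{Nil}(R)$. This is a subring, and it is not an ideal of $S$, because $t+I$ lies in it and $(t+I)(p+I)$ does not. So $S$ is a unital NR exchange ring that is not NI, and Theorem A is proved. $\blacksquare$
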